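# Perfect $K_r$-tilings in multipartite graphs

## 1. The theorem and the graph of missing edges

**Theorem 1.** For every integer $r\ge 2$ and every $\gamma>0$ there is $n_0=n_0(r,\gamma)$ such that the following holds for every $k$. Let $G$ be a $k$-partite graph with parts $V_1,\dots,V_k$ on $n\ge n_0$ vertices, where $r\mid n$. If
$$|V_i|\le \frac nr\quad\text{and}\quad \delta(V_i)\ \ge\ \Big(1-\frac1{2r}+\gamma\Big)n-|V_i|\qquad\text{for all } i\in[k],$$
then $G$ has a perfect $K_r$-tiling.

Here is the vocabulary. A graph $G$ on $n$ vertices is $k$-partite if $V(G)=V_1\cup\dots\cup V_k$ is a partition into independent sets. We write $\delta(V_i)$ for the minimum, over $v\in V_i$, of the total degree $\deg_G(v)$. A perfect $H$-tiling is a set of $|V(G)|/|V(H)|$ vertex-disjoint copies of $H$, so a perfect $K_2$-tiling is a perfect matching.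

In plain words: we want to cut the vertex set into cliques of size $r$. A clique uses at most one vertex of each part and a tiling has $n/r$ cliques, so the condition $|V_i|\le n/r$ is forced. The degree condition is relative to the part: a vertex of $V_i$ has at most $n-|V_i|$ neighbours, and we ask that it misses few of them. The theorem is stated as a conjecture, with $k\ge r\ge2$ and $n_0$ allowed to depend on $k$, in Louis DeBiasio, Ryan Martin, Theodore Molla, "Powers of Hamiltonian cycles in multipartite graphs", arXiv:2106.11223 (2021). So the conjecture is true, with $n_0$ independent of $k$.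

**Definition (missing graph).** The missing graph $H=H(G)$ has the same vertices, and $xy\in E(H)$ iff $x,y$ lie in different parts and $xy\notin E(G)$.

For example, if $G$ is $K_{3,3}$ minus a perfect matching, then $H$ is that matching. A vertex $v\in V_i$ has $\deg_H(v)=n-|V_i|-\deg_G(v)$, so the hypothesis of Theorem 1 says exactly
$$|V_i|\le n/r\ \ (i\in[k]),\qquad \Delta(H)\le\Delta:=\Big(\frac1{2r}-\gamma\Big)n. \tag{1}$$
The sizes of the parts have left the degree condition. A set of vertices in distinct parts is a clique of $G$ iff it is independent in $H$, so we shall look for independent sets in $H$. We discard empty parts. Then $k\ge r$, because $n=\sum|V_i|\le kn/r$. We may assume $\gamma\le\frac1{2r}$, since otherwise no graph satisfies (1).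

Two companions complete the picture.

**Theorem 2 (exact fractional version).** Let $G$ be a $k$-partite graph on $n$ vertices with all parts of size at most $n/r$ and $\delta(V_i)\ge(1-\frac1{2r})n-|V_i|$ for all $i$. Then $G$ has a perfect fractional $K_r$-tiling: weights $\ge0$ on the copies of $K_r$ with total weight exactly $1$ at every vertex.

A triangle has no perfect matching, but weight $\frac12$ on each of its three edges is a perfect fractional $K_2$-tiling.

**Proposition 3 (sharpness).** For all $k\ge r\ge2$ and all large $N$ there is a $k$-partite graph with non-empty parts, $n=rN$, all parts of size at most $n/r$, $\Delta(H)\le\lfloor n/(2r)\rfloor+1$, and no perfect (not even fractional) $K_r$-tiling. So $\frac1{2r}$ is optimal for every $k\ge r$, and the degree condition in Theorem 2 is best possible to within $1$.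

For orientation: if $k=r$, all parts have size exactly $n/r$ and the degree condition reads $\delta(G)\ge(1-\frac{3}{2r}+\gamma)n$. In this balanced $r$-partite case the result is a theorem of Lo and Sanhueza-Matamala, who show that $\delta(G)\ge(1-\frac3{2r}+o(1))n$ gives a perfect $K_r$-tiling, and this is asymptotically best possible. For $r=3$, Johansson, Johansson and Markström proved that a balanced $3$-partite graph with $\delta(G)\ge n/2$ has a perfect $K_3$-tiling. Theorem 1 allows any number of parts of any sizes up to $n/r$. Neither result is used below.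

## 2. Cases by hand: Hall, Hajnal–Szemerédi, and regrouping parts

Take $r=2$, $k=2$. Both parts have size exactly $N=n/2$, and $\Delta(H)<n/4=N/2$, so all degrees exceed $N/2$. Hall's condition holds: let $\emptyset\ne S\subseteq V_1$. If $|S|\le N/2$, one vertex of $S$ already gives $|N(S)|\ge N/2\ge|S|$. If $|S|>N/2$, then each vertex of $V_2$ has more than $N/2>N-|S|$ neighbours, hence one in $S$, and $N(S)=V_2$.

At the other extreme, suppose all parts have size at most $n/(2r)$. Then $\delta(G)\ge(1-\frac1{2r}+\gamma)n-\frac n{2r}\ge(1-\frac1r)n$, and the Hajnal–Szemerédi theorem gives a perfect $K_r$-tiling. So the difficulty lies with parts larger than $n/(2r)$.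

Two more cases with $r=2$, $k=3$ show what large parts do. If $|V_1|=n/2$ exactly, every edge of a perfect matching meets $V_1$. If $|V_1|=n/2-1$, then exactly one edge avoids $V_1$. So parts of size exactly $n/r$ must be met by every clique, and parts of size almost $n/r$ by almost every clique. Section 9 deals with this.

A sensible first attempt at the whole theorem is to regroup the parts into $r$ blocks of size $n/r$ and quote the balanced $r$-partite result. Try it on $r=2$ with three parts of size $n/3$. No union of parts has size $n/2$, so some part must be split. Say the blocks are $V_1\cup V_3'$ and $V_2\cup V_3''$ with $|V_3'|=|V_3''|=n/6$. Now $V_3'$ and $V_3''$ are in different blocks with no edges between them. A vertex $v\in V_3$ that misses $(\frac18-\frac\gamma2)n$ vertices in each of $V_1,V_2$ satisfies (1). But in the bipartite graph, whichever half it is in, it misses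
$$\frac n6+\Big(\frac18-\frac\gamma2\Big)n=\Big(\frac7{24}-\frac\gamma2\Big)n$$
vertices of the other block. For small $\gamma$ this exceeds $n/4$, which is all the $r$-partite theorem allows. The attempt stops here: splitting a part creates missing edges inside it. We must work with all $k$ classes at once, and a device (dummy vertices, Section 6) will make each clique select $r$ of the $k$ classes with the right frequencies.

The proof has three layers: a fractional tiling (Sections 4–6), an almost perfect tiling (Sections 7–8), and a repair of the leftover by absorption (Sections 9–13). First we see why the constant is $\frac1{2r}$.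

## 3. A graph that defeats any larger constant

For $r=k=2$ and $N=3$, let $G$ be the disjoint union of $K_{2,1}$ and $K_{1,2}$, with $A_1,B_1$ (sizes $2,1$) on the left and $A_2,B_2$ (sizes $1,2$) on the right. The two vertices of $A_1$ compete for one neighbour, so there is no perfect matching, and $\Delta(H)=2=\lfloor 3/2\rfloor+1$. The general construction hides this picture inside two blocks.

*Proof of Proposition 3.* Let $N\ge k$ be large and $n=rN$. Take disjoint sets $X_1,\dots,X_r$ of size $N$. The sets $X_1,\dots,X_{r-1}$ are parts, and $X_r$ is split into $k-r+1$ non-empty parts. Split $X_1=A_1\cup B_1$ and $X_2=A_2\cup B_2$ with $|A_1|=\lceil N/2\rceil$, and $|A_2|=N/2+1$ if $N$ is even, $|A_2|=(N-1)/2$ if $N$ is odd. Let $G$ contain all edges between different parts, except those between $A_1$ and $B_2$ and between $B_1$ and $A_2$.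

All parts have size at most $N=n/r$. The degrees in $H$ are at most $\max(|A_1|,|B_1|,|A_2|,|B_2|)$. For even $N$ these four sizes are $\frac N2,\frac N2,\frac N2+1,\frac N2-1$. For odd $N$ they are $\frac{N+1}2,\frac{N-1}2,\frac{N-1}2,\frac{N+1}2$. The maximum is $\lfloor N/2\rfloor+1=\lfloor n/(2r)\rfloor+1$, so $\delta(V_i)\ge(1-\frac1{2r})n-|V_i|-1$.

Suppose there is a perfect fractional $K_r$-tiling. Its total weight is $n/r=N$. For $i\le r-1$, $X_i$ is a part of size $N$, so the cliques meeting $X_i$ (each in one vertex) have total weight $N$, which is everything. Hence every clique of positive weight meets each of $X_1,\dots,X_{r-1}$ exactly once, and its last vertex lies in $X_r$. So it has one vertex in $X_1$ and one in $X_2$, and since these are adjacent they lie in $A_1,A_2$ or in $B_1,B_2$. The weight at $A_1$ equals the weight at $A_2$, that is, $|A_1|=|A_2|$, which is false in both parities.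

Finally, let $c>\frac1{2r}$ and suppose $\frac1{2r}$ were replaced by $c$ in Theorem 1. For $\gamma<c-\frac1{2r}$ and $n$ large, $\lfloor n/(2r)\rfloor+1\le(c-\gamma)n$, so the graphs above would be counterexamples. $\square$

## 4. Independent transversals and Haxell's lemma

In Sections 4–6, $H$ may be any graph whose vertex set is divided into classes $U_1,\dots,U_m$ with no edges inside a class.

**Definition (IT).** An independent transversal, or IT, is an independent set with exactly one vertex in each class.

Running example: $U_1=\{x_1,x_2\}$, $U_2=\{y_1,y_2\}$ with edges $x_1y_1$ and $x_2y_2$. The ITs are $\{x_1,y_2\}$ and $\{x_2,y_1\}$.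

We write $N(x)$ for the open neighbourhood, $U_J=\bigcup_{j\in J}U_j$ (and likewise $V_J$), and $p(X)=\sum_{v\in X}p(v)$ for a function $p$ on vertices. The next lemma says that if there is no IT, then some family $J$ of classes is dominated by at most $2(|J|-1)$ of its vertices, arranged in a special way.

**Lemma 4 (after Haxell).** Let $H$ be a graph with classes $U_1,\dots,U_m$ and no IT. Then there are $J\subseteq[m]$, $A\in J$, an independent set $\{a_j:j\in J\setminus\{A\}\}$ with $a_j\in U_j$, and vertices $z_j\in U_J$ with $z_ja_j\in E(H)$ for $j\in J\setminus\{A\}$, such that every vertex of $U_J$ has a neighbour in $\{a_j,z_j:j\in J\setminus\{A\}\}$.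

If $H$ is complete bipartite between two non-empty classes, take $J=\{1,2\}$, $A=1$, any $a_2\in U_2$ and any $z_2\in U_1$.

*Proof.* **Step 1: the procedure.** We try to extend an IT of all classes but one to the last class $A$, and record what blocks us. Let $I$ be an inclusion-minimal set such that $(U_i)_{i\in I}$ has no IT; it is non-empty, since the empty family has the IT $\emptyset$. Fix $A\in I$. Let $\mathcal T$ be the set of ITs of $(U_i)_{i\in I\setminus\{A\}}$, which is non-empty by minimality. Put $J_0=\{A\}$, $L_0=\emptyset$, $\mathcal T_0=\mathcal T$.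

At step $s\ge1$ we have $z_1,\dots,z_{s-1}$ and disjoint sets $W_1,\dots,W_{s-1}$; $L_{s-1}$ is the union of these $W_q$; $J_{s-1}$ consists of $A$ and the classes of the vertices of $L_{s-1}$; and
$$\mathcal T_{s-1}=\{T\in\mathcal T: N(z_q)\cap T=W_q\ \text{ for all } q\le s-1\}\ne\emptyset .$$
Every $T\in\mathcal T_{s-1}$ contains $L_{s-1}$. Call $z\in U_{J_{s-1}}$ *free* if it has no neighbour in $\{z_1,\dots,z_{s-1}\}\cup L_{s-1}$. If no vertex is free, stop. Otherwise choose a free $z_s$ and $T_s\in\mathcal T_{s-1}$ minimising $|N(z)\cap T|$ over all pairs of a free $z$ and a $T\in\mathcal T_{s-1}$, and put $W_s=N(z_s)\cap T_s$.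

As $z_s$ is free, $W_s\cap L_{s-1}=\emptyset$. Since $T_s$ has one vertex per class of $I\setminus\{A\}$ and contains $L_{s-1}$, its vertices outside $L_{s-1}$ lie in classes outside $J_{s-1}$. So the classes of $W_s$ lie outside $J_{s-1}$. Also $T_s\in\mathcal T_s$, so $\mathcal T_s\ne\emptyset$.

**Step 2: $W_s\ne\emptyset$, so the procedure makes progress.** Suppose $N(z_s)\cap T_s=\emptyset$, with $z_s\in U_j$ and $j\in J_{s-1}$. If $j=A$, then $T_s\cup\{z_s\}$ is an IT of $(U_i)_{i\in I}$, a contradiction. Otherwise let $a$ be the vertex of $L_{s-1}$ in $U_j$, say $a\in W_q$ with $q\le s-1$. Since $a$ is adjacent to $z_q$ and the free vertex $z_s$ is not, $a\ne z_s$. Swap: $T'=(T_s\setminus\{a\})\cup\{z_s\}$ is in $\mathcal T$. For $q'<q$ we have $a\notin W_{q'}$, and $z_s$ is not adjacent to $z_{q'}$, so $N(z_{q'})\cap T'=W_{q'}$. Thus $T'\in\mathcal T_{q-1}$. But $N(z_q)\cap T'=W_q\setminus\{a\}$, because $z_s$ is not adjacent to $z_q$. So the pair $(z_q,T')$ was available in step $q$ and beats $(z_q,T_q)$, a contradiction.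

**Step 3: reading off the certificate.** By Step 2, $J_s\subseteq I$ grows strictly, so the procedure stops, say at step $s$. Put $J=J_{s-1}$. For $j\in J\setminus\{A\}$ let $a_j$ be the vertex of $L_{s-1}$ in $U_j$, and let $z_j=z_q$ where $a_j\in W_q$; then $z_ja_j\in E(H)$. The set $L_{s-1}$ lies in some $T\in\mathcal T$, so it is independent. As each $W_q\ne\emptyset$, every $z_q$ occurs as some $z_j$, so $\{z_q\}_q\cup L_{s-1}=\{a_j,z_j:j\in J\setminus\{A\}\}$. This set lies in $U_J$, and every vertex of $U_J$ has a neighbour in it, since no vertex is free. $\square$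

## 5. From one transversal to prescribed marginals

Lemma 4 produces one IT. A fractional tiling needs a random IT that uses each vertex with a prescribed probability.

**Theorem 5.** Let $H$ have classes $U_1,\dots,U_m$ and let $p:V(H)\to\mathbb R_{\ge0}$ satisfy $p(U_i)=1$ for all $i$ and $p(N(x)\cup N(y))\le1$ for every edge $xy$. Then there is a probability distribution on the ITs $T$ of $H$ with $\Pr(v\in T)=p(v)$ for all $v$.

In the running example with $p\equiv\frac12$, each edge has $p(N(x_i)\cup N(y_i))=p(\{x_i,y_i\})=1$, and choosing each IT with probability $\frac12$ works.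

**Step 1: an IT exists.** Otherwise Lemma 4 gives
$$|J|=p(U_J)\le\sum_{j\in J\setminus\{A\}}p(N(a_j)\cup N(z_j))\le|J|-1 .$$

**Step 2: duality.** We translate the claim into one about weights. The claim says that $p$ lies in the polytope $\mathrm{conv}\{1_T\}$. If not, some real $w$ has $p\cdot w>\max_Tw(T)$, where $w(T)=\sum_{v\in T}w(v)$. These are finitely many strict inequalities, so they survive a small perturbation of $w$ to a rational vector, and after scaling $w$ is integral. Hence it suffices to prove
$$Y(w):=\max_T w(T)\ \ge\ p\cdot w\qquad\text{for every } w:V(H)\to\mathbb Z. $$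

How does one find an IT of large weight? The direct attempt is to look only at the heaviest vertices. Let $y_i(w)=\max_{U_i}w$ and $B_i=\{v\in U_i:w(v)=y_i(w)\}$. An IT inside $\bigcup B_i$ would have weight $\sum_iy_i(w)\ge p\cdot w$, which is enough. But the $B_i$ may carry very little $p$-mass. Then the count of Step 1, applied to the $B_i$, only says $p(B_J)\le|J|-1$, and that is no contradiction. In the running example let $w(x_1)=w(y_1)=1$ and $w(x_2)=w(y_2)=0$. Then $B_1=\{x_1\}$ and $B_2=\{y_1\}$, there is no IT inside, and $p(B_1\cup B_2)=1=|J|-1$.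

The way past this point is not to discard the certificate from Lemma 4 but to subtract it from $w$. In the example, $J=\{1,2\}$, $A=1$, $a_2=y_1$, $z_2=x_1$. Lowering $w$ by $1$ on $N(a_2)\cup N(z_2)=\{x_1,y_1\}$ gives $w'=0$. Both $p\cdot w$ and $Y(w)$ drop by exactly $1$, so the difference is kept, and $w'$ is simpler.

**Step 3: the descent.** We now set up the general argument. Let $\Phi(w)=\sum_iy_i(w)-p\cdot w$, which is $\ge0$ because $p\ge0$ and $p(U_i)=1$. Suppose $p\cdot w>Y(w)$. We construct $w':V(H)\to\mathbb Z$ with
$$p\cdot w'-Y(w')\ \ge\ p\cdot w-Y(w)\ >0,\qquad \Phi(w')\le\Phi(w)-1 .\tag{2}$$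
Iterating (2) contradicts $\Phi\ge0$, so this proves the theorem.

The sets $B_i$ are non-empty. There is no IT inside $\bigcup B_i$, since its weight would be $\sum_iy_i(w)\ge p\cdot w>Y(w)$. Apply Lemma 4 to $H[\bigcup B_i]$ with classes $B_i$ to get $J,A,a_j,z_j$. Put $J^-=J\setminus\{A\}$ and, with neighbourhoods in all of $H$,
$$N_j=N_H(a_j)\cup N_H(z_j),\qquad h(v)=|\{j\in J^-:v\in N_j\}|,\qquad w'=w-h .$$
Since $a_jz_j$ is an edge,
$$p\cdot h=\sum_{j\in J^-}p(N_j)\le|J|-1. \tag{3}$$

**Step 4: $\Phi$ drops.** For $i\in J$ every $v\in B_i$ has $h(v)\ge1$ by Lemma 4, and every $v\in U_i\setminus B_i$ has $w(v)\le y_i(w)-1$ by integrality. So $y_i(w')\le y_i(w)-1$ for $i\in J$, and $y_i(w')\le y_i(w)$ for the other $i$. With (3), $\Phi(w')\le\Phi(w)-|J|+(|J|-1)=\Phi(w)-1$.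

**Step 5: $Y(w')\le Y(w)-(|J|-1)$.** Together with (3) this gives the first part of (2). Let $T=\{t_1,\dots,t_m\}$ be any IT, $t_i\in U_i$. We compare $T$ with an IT obtained by swapping in as many $a_j$ as possible. Start with $J_1=\emptyset$. While some $j\in J^-\setminus J_1$ satisfies $N_j\cap\{t_i:i\notin J_1\}=\emptyset$, add $j$ to $J_1$. For the final $J_1$ let
$$T^f=\{t_i:i\notin J_1\}\cup\{a_j:j\in J_1\}.$$
This is an IT: the $a_j$ are mutually non-adjacent, and for $j\in J_1$ the set $N(a_j)\subseteq N_j$ avoided $\{t_i:i\notin J_1\}$ when $j$ was added, hence also at the end, as this set only shrinks. So $w(T^f)\le Y(w)$. As $a_j\in B_j$,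
$$w(T^f)-w(T)=\sum_{j\in J_1}(y_j(w)-w(t_j))\ \ge\ |\{j\in J_1:t_j\notin B_j\}|. \tag{4}$$
Each $j\in J^-\setminus J_1$ has $N_j\cap\{t_i:i\notin J_1\}\ne\emptyset$ by the stopping rule, so $\sum_{i\notin J_1}h(t_i)\ge|J|-1-|J_1|$. Also $h\ge1$ on $B_j$ for $j\in J$. Hence
$$h(T)\ \ge\ (|J|-1-|J_1|)+|\{j\in J_1:t_j\in B_j\}| . \tag{5}$$
Adding (4) and (5), $h(T)+w(T^f)-w(T)\ge|J|-1$, so $w'(T)=w(T)-h(T)\le w(T^f)-(|J|-1)\le Y(w)-(|J|-1)$. As $T$ was arbitrary, Step 5 and Theorem 5 are proved. $\square$

## 6. Dummy vertices and the exact fractional theorem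

An IT has a vertex in every one of the $k$ classes, but a $K_r$ uses only $r$ of them. We fill the other $k-r$ classes with artificial vertices.

**Definition (dummies).** Let classes $i\in[k]$ of masses $p_i\in[0,1]$ with $\sum p_i=r$ be given. If $k>r$, add to class $i$ the dummy vertices $(i,\beta)^*$, $\beta\in[k-r]$, each of mass $(1-p_i)/(k-r)$. For each $\beta$ make the $(i,\beta)^*$, $i\in[k]$, a clique; there are no other edges at dummies. If $k=r$, then all $p_i=1$ and no dummies are added.

Every class now has mass $p_i+(1-p_i)=1$, and each dummy clique has mass $\frac1{k-r}\sum_i(1-p_i)=1$. For example, with $r=2$ and three parts of size $n/3$ we have $p_i=\frac23$, and there is one dummy of mass $\frac13$ per class, forming a triangle. An IT contains at most one dummy. If it contains exactly one, the other two vertices form an edge of $G$.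

*Proof of Theorem 2.* Discard empty parts; then $k\ge r$, and $\Delta(H)\le\frac n{2r}$. Let $p(v)=r/n$ on $V$ and $p_i=p(V_i)=r|V_i|/n\le1$, and add dummies to $H$. For a real edge $xy$, $p(N(x)\cup N(y))\le2\cdot\frac n{2r}\cdot\frac rn=1$. For a dummy edge, $N(x)\cup N(y)$ is a dummy clique, of mass $1$. Theorem 5 gives a random IT with marginals $p$. It contains at most $k-r$ dummies, one per dummy clique, and the expected number is the total dummy mass $\sum_i(1-p_i)=k-r$. So it has exactly $k-r$ dummies almost surely. The remaining $r$ vertices lie in distinct parts and are independent in $H$, so they form a $K_r$ of $G$, which contains each vertex with probability $r/n$. The weights $\frac nr\Pr(\cdot)$ form a perfect fractional tiling. $\square$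

## 7. Cliques with a prescribed pattern

For the absorption we need cliques with given numbers of vertices in given groups of parts, and many of them. Dummies help again, now without masses.

**Lemma 6.** Let $H$ be a graph with classes $V_i$ $(i\in P)$, $p\ge0$ a vertex weight, and $p(N(x))\le\theta$ for all $x$. Let $P=P_1\sqcup\dots\sqcup P_q$ and $1\le t_a\le|P_a|$. For $\emptyset\ne J\subseteq P$ put
$$\sigma(J)=\sum_{a:\,J\cap P_a\ne\emptyset}\big(t_a-|P_a\setminus J|\big).$$
If $p(V_J)>2\theta(\sigma(J)-1)$ for every non-empty $J$ with $\sigma(J)\ge1$, then $H$ has an independent set with at most one vertex in each class and exactly $t_a$ vertices in $V_{P_a}$ for each $a$.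

Read $\sigma(J)$ as the number of vertices that must come from $V_J$, counting only groups that $J$ meets: group $a$ needs $t_a$ vertices, and at most $|P_a\setminus J|$ of them can come from outside $J$. Example: one group $P_1=\{1,2,3\}$ and $t_1=2$. Then $\sigma(J)=|J|-1$, and the hypothesis asks that any two classes have positive total weight and that $p(V)>2\theta$. Here the conclusion can be checked directly. At least two classes have positive weight; take $x\in V_i$, $y\in V_j$ in such classes. If all pairs in different classes were adjacent in $H$, then $2\theta\ge p(N(x))+p(N(y))=2p(V)-p(V_i)-p(V_j)\ge p(V)$, a contradiction.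

*Proof.* Put $c_a=|P_a|-t_a$. For each $a$, $\beta\in[c_a]$ and $i\in P_a$ add a dummy $(i,\beta)$ to class $i$. For each $(a,\beta)$ make $\{(i,\beta):i\in P_a\}$ a clique, with no other edges at dummies. Let $U_i$ be the enlarged classes. An IT of the new graph has at most $c_a$ dummies in $U_{P_a}$, hence at least $t_a$ real vertices there, and discarding some gives what we want.

Suppose there is no IT, and take $J$ and $D=\{a_j,z_j\}\subseteq U_J$ from Lemma 4. Then $|D|\le2(|J|-1)$ and every vertex of $U_J\supseteq D$ has a neighbour in $D$. The purpose of the next count is to show that $D$ wastes many vertices on dummies. If $J\cap P_a\ne\emptyset$ and $\beta\in[c_a]$, a dummy $(i,\beta)$ with $i\in J\cap P_a$ has neighbours only in its own clique. So $D$ contains a vertex of this clique, and this vertex, being in $U_J$, has a neighbour in $D$, again in the clique. So $D$ contains at least two vertices of each such clique. Since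
$$|J|-\sum_{a:\,J\cap P_a\ne\emptyset}c_a=\sum_{a:\,J\cap P_a\ne\emptyset}\big(|J\cap P_a|-|P_a|+t_a\big)=\sigma(J),$$
$D$ has at most $2(|J|-1)-2\sum c_a=2(\sigma(J)-1)$ real vertices, and so $\sigma(J)\ge1$. Real vertices have only real neighbours, so every vertex of $V_J$ has a neighbour among these real vertices, and $p(V_J)\le2\theta(\sigma(J)-1)$, a contradiction. $\square$

The computation also shows $\sigma(J)\le|J|$, which we use next. To get many cliques we sample. Recall Hoeffding's inequality: if $S$ is a sum of $m$ independent indicators, then $\Pr(S\ge\mathbb ES+\lambda)$ and $\Pr(S\le\mathbb ES-\lambda)$ are at most $e^{-2\lambda^2/m}$ for $\lambda\ge 0$.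

**Lemma 7.** Given $r,\tau,\omega>0$ there is $c>0$ such that the following holds. Let $G$ be $k$-partite on $n$ vertices, $k\le 2r$, $\Delta(H)\le\Delta$, let $P\subseteq[k]$ with $|V_i|\ge\omega n$ for $i\in P$, let $X\subseteq V_P$, $P=P_1\sqcup\dots\sqcup P_q$, $1\le t_a\le|P_a|$, $t=\sum t_a$. If
$$|X\cap V_J|\ge2\Delta(\sigma(J)-1)+\tau n$$
for all non-empty $J\subseteq P$ with $\sigma(J)\ge1$, then $G[X]$ has at least $cn^t$ cliques with exactly $t_a$ vertices in $V_{P_a}$ for each $a$.

*Proof.* **Step 1: a sample of bounded size that looks like $G$.** Let $\tau'=\tau/(4r)$ and let $M=M(r,\tau)$ be large. Choose independent uniform $x_{i,s}\in V_i$ $(i\in P,s\in[M])$. Consider these events: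

* for each $i$, $|\{s:x_{i,s}\in X\}|\ge M(|X\cap V_i|/|V_i|-\tau')$;
* for each $(i,s)$ and $j\ne i$, $|\{s':x_{j,s'}\in N_H(x_{i,s})\}|\le M(|N_H(x_{i,s})\cap V_j|/|V_j|+\tau')$.

There are at most $2r+4r^2M$ of them, and each fails with probability at most $e^{-2\tau'^2M}$ by Hoeffding (in the second item conditionally on $x_{i,s}$). For $M$ large all hold together with probability at least $\frac12$.

**Step 2: every such sample contains a desired clique.** Let the vertices be the positions $(i,s)$ with $x_{i,s}\in X$, with $(i,s)\sim(j,s')$ iff $x_{i,s}x_{j,s'}\in E(H)$. The class of $(i,s)$ is $i$ and its weight is $|V_i|/M$. On the event of Step 1 neighbourhoods have weight at most $\sum_j\big(|N_H(x_{i,s})\cap V_j|+\tau'|V_j|\big)\le\Delta+\tau'n=:\theta$, and the classes in $J$ have total weight at least $|X\cap V_J|-\tau'n$. If $\sigma(J)\ge1$, then since $\sigma(J)\le|J|\le2r$,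
$$|X\cap V_J|-\tau'n-2\theta(\sigma(J)-1)\ \ge\ \tau n-\tau'n(2\sigma(J)-1)\ \ge\ \tau n-(4r-1)\tau'n\ >\ 0 .$$
By Lemma 6 some $t$ positions yield a clique of the desired kind.

**Step 3: counting.** Let $Q$ be the number of desired cliques. A given one is yielded by at most $M^t$ position sets, each with probability at most $(\omega n)^{-t}$. So the expected number of position sets yielding a desired clique is at most $Q(M/\omega n)^t$, and by Steps 1 and 2 it is at least $\frac12$. Hence $Q\ge\frac12(\omega/M)^tn^t$. As $t\le2r$ and $\omega\le 1\le M$, the constant $c=\frac12(\omega/M)^{2r}$ works. $\square$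

## 8. Almost perfect tilings by sampling and a nibble

Theorem 2 gives a fractional tiling, but we cannot round an arbitrary one. Disjoint triangles with weight $\frac12$ on each edge form a perfect fractional $K_2$-tiling of their union, yet the edges of positive weight contain no matching covering more than $\frac23$ of the vertices. The rounding theorem below needs small codegrees, that is, weight spread over many cliques. We get this by applying Theorem 5 to a random sample of bounded size and averaging over the sample.

**Theorem (Frankl–Rödl, Pippenger; Alon–Spencer, *The Probabilistic Method*, Thm 4.7.1).** For $r\ge2$, $\kappa\ge1$, $a>0$ there are $\gamma_0,d_0>0$ such that if $n\ge D\ge d_0$ and $\mathcal H$ is an $r$-uniform hypergraph on $n$ vertices with all degrees positive, $d(x)=(1\pm\gamma_0)D$ for all but at most $\gamma_0n$ vertices, $d(x)<\kappa D$ for all $x$, and all codegrees $<\gamma_0D$, then $\mathcal H$ has a cover of its vertices with at most $(1+a)n/r$ edges.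

**Lemma 8.** Given $r,\gamma,\mu,\varepsilon>0$ let $n$ be large. Let $G$ be $k$-partite on $n$ vertices, $r\le k\le2r$, $\mu n\le|V_i|\le n/r$, $\Delta(H)\le(\frac1{2r}-\gamma)n$. Then $G$ has a $K_r$-tiling missing at most $\varepsilon n$ vertices, all of whose cliques meet every part of size exactly $n/r$.

*Proof.* **Step 1: a random clique.** We construct a random $K\cong K_r$ that is spread out and hits every vertex with probability close to $r/n$. Put $p_i=r|V_i|/n\in(0,1]$, so $\sum p_i=r$. For a large constant $M$ choose independent uniform $x_{i,s}\in V_i$ $(i\in[k],s\in[M])$. Put a graph on positions, with $(i,s)\sim(j,s')$ iff $x_{i,s}x_{j,s'}\in E(H)$, give $(i,s)$ mass $p_i/M$, and add dummies as in Section 6. Call the sample *good* if for all $(i,s)$ and $j\ne i$,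
$$|\{s':x_{j,s'}\in N_H(x_{i,s})\}|\le M\Big(\frac{|N_H(x_{i,s})\cap V_j|}{|V_j|}+\gamma\Big).$$
In a good sample the neighbourhood of a real position has mass at most
$$\sum_j\frac{r|V_j|}n\Big(\frac{|N_H(x_{i,s})\cap V_j|}{|V_j|}+\gamma\Big)\le\frac rn\Delta(H)+r\gamma\le\frac12 .$$
So a real edge satisfies the hypothesis of Theorem 5, and dummy edges do as in Section 6. For each good sample fix a distribution on ITs as given by Theorem 5. As in the proof of Theorem 2, the random IT has the prescribed marginals and exactly $r$ real positions almost surely. These give a random clique $K\cong K_r$ of $G$. If $|V_i|=n/r$, then $p_i=1$, so dummies in class $i$ have mass $0$ (or there are none), and $K$ meets $V_i$. For bad samples let $K=\emptyset$.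

**Step 2: the marginals of $K$.** Condition on $x_{i,s}=v$. Given also the value at $(i',s')$, the count belonging to $(i',s')$ and $j\ne i'$ is at most $1$ (for the fixed position) plus a sum of at most $M$ independent indicators of mean $|N_H(x_{i',s'})\cap V_j|/|V_j|$. By Hoeffding and a union bound,
$$\Pr(\text{bad}\mid x_{i,s}=v)\le4r^2Me^{-2(\gamma M-1)^2/M}\le4r^2Me^{-\gamma^2M/2}=:\beta$$
once $\gamma M\ge2$. Hence for $v\in V_i$
$$\Pr(v\in K)=\sum_s\Pr(x_{i,s}=v)\Pr(\text{good}\mid x_{i,s}=v)\frac{p_i}M\in\Big[(1-\beta)\frac rn,\ \frac rn\Big],$$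
because $M\cdot\frac1{|V_i|}\cdot\frac{r|V_i|}{nM}=\frac rn$. For a fixed clique $K_0$, all its vertices must be sampled, so $q(K_0):=\Pr(K=K_0)\le(M/\mu n)^r=Cn^{-r}$ with $C=(M/\mu)^r$.

**Step 3: a random hypergraph to which the quoted theorem applies.** Let $a=\varepsilon/(2r)$, $\kappa=2$, let $\gamma_0$ be given by the quoted theorem, and take $M$ so large that $2\beta\le\gamma_0$ and $2\beta<1$. Let $\mathcal H$ contain each $K_0$ independently with probability $q(K_0)n^{3/2}\le Cn^{3/2-r}\le1$ ($n$ large, $r\ge2$). By Step 2 expected degrees lie in $[1-\beta,1]D$ with $D=r\sqrt n\le n$. Recall Chernoff's bound for a sum $S$ of independent indicators with mean $\nu$: $\Pr(S\ge(1+\delta)\nu)$ and $\Pr(S\le(1-\delta)\nu)$ are at most $e^{-\delta^2\nu/3}$ for $0<\delta\le1$. Since $(1+2\beta)D\ge(1+2\beta)\nu$ and $(1-2\beta)D\le(1-\beta)^2D\le(1-\beta)\nu$ for each expected degree $\nu$, a union bound over $n$ vertices shows that with probability $1-o(1)$ all degrees are $(1\pm2\beta)D$. Then all degrees are positive, less than $2D$, and $(1\pm\gamma_0)D$.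

The expected codegree of a pair is at most $n^{r-2}\cdot Cn^{-r}\cdot n^{3/2}=Cn^{-1/2}$. Since the edges are independent, a codegree of at least $5$ has probability at most $(Cn^{-1/2})^5$ for each pair, by a union bound over $5$-tuples of edges. So some codegree is at least $5$ with probability at most $n^2(Cn^{-1/2})^5=o(1)$. As $\gamma_0D\to\infty$, the quoted theorem applies to some outcome.

**Step 4: from a cover to a tiling.** Let $\mathcal C$ be a cover with at most $(1+a)n/r$ edges. Then $\sum_v(d_{\mathcal C}(v)-1)\le an$, so $\sum_{d_{\mathcal C}(v)\ge2}d_{\mathcal C}(v)\le2an$. Delete all edges containing a vertex covered at least twice; these are at most $2an$ edges. As $|\mathcal C|\ge n/r$, at least $n/r-2an$ disjoint edges remain, missing at most $2ran=\varepsilon n$ vertices. Only cliques with $q>0$ are used, and these meet every part of size exactly $n/r$. $\square$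

## 9. Few parts, each full or clearly not full

To finish a tiling exactly we want a clean situation: few parts, each of size either exactly $n/r$ or well below.

**Setting (S)** with parameters $(r,\gamma,\omega)$, $0<\gamma\le\frac1{2r}$, $0<\omega\le\frac1{2r}$: $G$ is $k$-partite on $n$ vertices, $r\mid n$, $k\le2r$, $N:=n/r$, $[k]=B\sqcup O$, with $|V_i|=N$ for $i\in B$, $\omega n\le|V_i|\le N-\omega n$ for $i\in O$, and $\Delta(H)\le\Delta:=(\frac1{2r}-\gamma)n$.

Note $N-2\Delta=2\gamma n$. Put $b=|B|$ and $r'=r-b$. Then $|V_O|=n-bN=r'N$, so $r'\ge0$, and $O=\emptyset$ iff $r'=0$. If $r'\ge1$, then $|O|\ge r'+1$, because parts in $O$ are smaller than $N$. All parts have size at least $\omega n$, and $k\ge r$.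

**Proposition 9.** In (S), if $n\ge n_1(r,\gamma,\omega)$ then $G$ has a perfect $K_r$-tiling.

Proposition 9 is proved in Sections 10–13. Here we deduce Theorem 1 from it. Let $G$ satisfy (1).

**Step 1: merging, to bound the number of parts.** If $|V_i|+|V_j|\le n/r$ for some $i\ne j$, delete all $V_i$–$V_j$ edges and replace $V_i,V_j$ by the one part $V_i\cup V_j$. The missing graph only loses edges, so (1) is preserved, and a tiling of the new graph is a tiling of the old one. Repeat until $|V_i|+|V_j|>n/r$ for all $i\ne j$. Still $k\ge r\ge2$. Summing over pairs, $(k-1)n>\binom k2\frac nr$, so $k<2r$, that is, $k\le2r-1$. This is the only place where large $k$ enters, and it is why $n_0$ does not depend on $k$.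

**Step 2: a gap, to separate almost full parts from the rest.** Let $c_i=n/r-|V_i|\ge0$, which are integers. Let $\omega_0=\gamma/(20r^2)$ and $\omega_{l+1}=\omega_l/(20r^2)$. There are $2r$ disjoint intervals $[\omega_{l+1}n,\omega_ln)$, $0\le l\le2r-1$, and fewer parts, so one interval contains no $c_i$. Put $\omega=\omega_l$, $\omega'=\omega_{l+1}$, $B=\{i:c_i<\omega'n\}$, $O=[k]\setminus B$. So $c_i\ge\omega n$ for $i\in O$. Let $b=|B|$ and $m=\sum_{i\in B}c_i$. Since $(r+1)(\frac1r-\omega')>1$, we have $b\le r$, and so $m\le r\omega'n$.

*If $b<r$, then all parts have size at least $\omega n$.* Suppose $|V_{i_0}|<\omega n$. Then $i_0\in O$, and by Step 1 every other part has $|V_j|>\frac nr-\omega n$, so $c_j<\omega n$, so $c_j<\omega'n$ by the gap, so $j\in B$. Hence $n\le\omega n+bn/r$, so $b\ge r(1-\omega)>r-1$, that is, $b\ge r$, a contradiction.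

**Step 3: equalising, to make the almost full parts exactly full.** We claim there is a tiling $\mathcal T_0$ of $m$ copies of $K_r$ which for each $i\in B$ contains exactly $c_i$ copies that avoid $V_i$ and meet all $V_j$, $j\in B\setminus\{i\}$; and, if $b=r$, such that each copy contains exactly one vertex of $R:=V\setminus V_B$. This generalises the one edge avoiding $V_1$ in Section 2. We choose the copies greedily. At each time the set $A'$ of used vertices has $|A'|\le rm\le r^2\omega'n$. Note $(r+r^2)\omega'\le2r^2\omega'<2\gamma$.

*Case $b=r$.* Here $|R|=n-|V_B|=\sum_{i\in B}c_i=m$. Assign to each $v\in R$ an index $i\in B$, each $i$ being used $c_i$ times. Given $(v,i)$, apply Lemma 6 with weights $1$ and $\theta=\Delta$ to the subgraph of $H$ induced by $(N_G(v)\setminus A')\cap V_{B\setminus\{i\}}$, with one group $P_1=B\setminus\{i\}$, $t_1=r-1$. Then $\sigma(J)=|J|$, and the set in question has at least $|J|(\frac nr-\omega'n)-\Delta-|A'|$ vertices in $V_J$. This exceeds $2\Delta(|J|-1)$, since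
$$|J|\Big(\frac nr-2\Delta\Big)+\Delta\ \ge\ 2\gamma n\ >\ (r\omega'+r^2\omega')n\ \ge\ |J|\omega'n+|A'| .$$
The $r-1$ vertices found, together with $v$, form the required copy.

*Case $b<r$.* Put $r'=r-b\ge1$. For a copy belonging to $i\in B$, apply Lemma 6 (weights $1$, $\theta=\Delta$) to $V\setminus A'$ with groups $P_1=B\setminus\{i\}$, $t_1=b-1$ (omitted if empty) and $P_2=O$, $t_2=r'+1$; in total $r$ vertices. Here $|V_O|\ge n-bn/r=r'n/r$ and parts in $O$ have size $<n/r$, so $|O|\ge r'+1$, as needed. Let $J=J_1\cup J_2$ with $J_1\subseteq B\setminus\{i\}$, $J_2\subseteq O$, and $s=|O\setminus J_2|$.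

If $J_2=\emptyset$, then $\sigma=|J_1|$ and $|V_J\setminus A'|\ge|J_1|(\frac nr-\omega'n)-|A'|$. This exceeds $2\Delta(|J_1|-1)$, since $|J_1|(\frac nr-2\Delta)+2\Delta\ge2\gamma n>(r+r^2)\omega'n$.

If $J_2\ne\emptyset$, then $\sigma-1=|J_1|+r'-s=:q$, and dropping $s$ parts from $V_O$ gives $|V_J\setminus A'|\ge q\frac nr-r\omega'n-r^2\omega'n$. For $q\ge1$ this exceeds $2\Delta q$, as $q(\frac nr-2\Delta)\ge2\gamma n$. For $q=0$ we need only $V_J\setminus A'\ne\emptyset$, which holds since $|V_J|\ge\omega n>r^2\omega'n\ge|A'|$.

**Step 4: what remains is Setting (S).** Remove $V(\mathcal T_0)$ and let $n_2=n-rm$. For $i\in B$ the part $V_i$ is met by all copies except the $c_i$ that avoid it. So it loses $m-c_i$ vertices and has new size $\frac nr-m=n_2/r$. If $b=r$, all $m$ vertices of $R$ are used, and the empty parts are dropped. If $b<r$, parts in $O$ have size at least $\omega n-r^2\omega'n\ge\frac\omega2n_2$ and at most $\frac nr-\omega n=\frac{n_2}r+m-\omega n\le\frac{n_2}r-\frac\omega2n_2$, since $m\le r\omega'n\le\frac\omega{20}n$. Finally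
$$\Delta(H)\le\Big(\frac1{2r}-\gamma\Big)n\le\Big(\frac1{2r}-\frac\gamma2\Big)n_2,$$
because $\frac1{2r}(n-n_2)=\frac m2\le\frac{r\omega'n}2\le\frac\gamma2n\le\gamma n-\frac\gamma2n_2$. So (S) holds with $(r,\gamma/2,\omega/2)$, where $\omega$ is one of finitely many values depending only on $r,\gamma$, and $n_2\ge n/2$. Proposition 9 completes the tiling, once $n$ is large in terms of $r$ and $\gamma$. $\square$

## 10. Exchanging two vertices of the same part

From now on we work in (S). Constants depend only on $r,\gamma,\omega$, and $n$ is assumed large in terms of them.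

**Definition (full clique, type).** A full clique is a $K_r$ meeting every $V_i$, $i\in B$. Its type is the $r'$-set $S\subseteq O$ of the other parts it meets.

There are at most $2^{|O|}\le4^r$ types. For $r=2$ and three parts of size $n/3$ we have $B=\emptyset$, $r'=2$, and the types are the pairs $\{1,2\},\{1,3\},\{2,3\}$. Since parts in $B$ have exactly $N=n/r$ vertices, a perfect tiling consists of full cliques only.

The first ingredient of absorption: any two vertices of one part can replace each other in many full cliques.

**Lemma 10.** There is $\eta_A>0$ such that for all $i\in[k]$ and $u,v\in V_i$ there are at least $\eta_An^{r-1}$ sets $Q$ with $Q\cup\{u\}$ and $Q\cup\{v\}$ both full cliques.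

*Proof.* Use Lemma 7 with $P=[k]\setminus\{i\}$, $X=N_G(u)\cap N_G(v)\cap V_P$ and $\tau=2\gamma$; groups with $t_a=0$ are omitted together with their parts. For all $J$ we have $|X\cap V_J|\ge|V_J|-2\Delta$. So it suffices to check $|V_J|\ge\sigma(J)N$ when $\sigma(J)\ge1$, because then
$$|X\cap V_J|-2\Delta(\sigma(J)-1)\ \ge\ \sigma(J)(N-2\Delta)\ \ge\ 2\gamma n .$$
Write $J=J_1\cup J_2$ with $J_1\subseteq B$, $J_2\subseteq O$.

* *$i\in B$.* Groups $B\setminus\{i\}$ with $t=b-1$, and $O$ with $t=r'$. If $J_2=\emptyset$, then $\sigma=|J_1|$ and $|V_J|=|J_1|N$. If $J_2\ne\emptyset$ and $s=|O\setminus J_2|$, then $\sigma=|J_1|+r'-s$ and $|V_J|\ge|J_1|N+r'N-sN$.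
* *$i\in O$, so $r'\ge1$.* Groups $B$ with $t=b$, and $O\setminus\{i\}$ with $t=r'-1\le|O|-1$. If $J_2=\emptyset$, as before. If $J_2\ne\emptyset$ and $s=|O\setminus(J_2\cup\{i\})|$, then $\sigma=|J_1|+r'-1-s$ and $|V_J|\ge|J_1|N+r'N-N-sN$.

In both cases $\sum t_a=r-1\ge1$. A clique $Q$ of the kind found is joined to $u$ and to $v$, and $Q\cup\{u\}$, $Q\cup\{v\}$ meet every part in $B$, so they are full cliques. $\square$

## 11. Exchanging between parts: the lattice of types

After an almost perfect tiling, the leftover set may sit in the parts of $O$ in an awkward way. In the example $r=2$, $B=\emptyset$, $O=\{1,2,3\}$, suppose two vertices $x,x'\in V_1$ are left over, so the leftover vector is $(2,0,0)$. No two vertices of $V_1$ form an edge. But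
$$(2,0,0)=1_{\{1,2\}}+1_{\{1,3\}}-1_{\{2,3\}} .$$
So if we dissolve one previously reserved edge $yz$ of type $\{2,3\}$, we have $x,x',y,z$, which split into pairs $\{x,y\}$, $\{x',z\}$ of types $\{1,2\}$ and $\{1,3\}$, and we can try to absorb these. This needs all three types to be frequent: with types $\{1,2\}$ and $\{1,3\}$ only, $(2,0,0)$ is not even a linear combination. In the example, many triangles of $G$ would supply all three types at once. In general the right objects are cliques with one vertex more than needed.

**Lemma 11.** There is $\eta_B>0$ such that, with $\mathcal S$ the set of types $S$ having at least $\eta_Bn^r$ full cliques: (i) if $r'=0$ then $\mathcal S=\{\emptyset\}$; (ii) if $r'\ge1$ then $\mathcal S\ne\emptyset$, and for all $i,j\in O$ the vector $e_i-e_j$ is an integer combination of the vectors $1_S\in\mathbb Z^O$, $S\in\mathcal S$, with all coefficients of absolute value at most $2r$.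

*Proof.* (i) Use Lemma 7 with $P_1=B$, $t_1=r$, $X=V$: here $\sigma(J)=|J|$ and $|V_J|=|J|N\ge2\Delta(|J|-1)+N$.

(ii) **Step 1: many $K_{r+1}$ across every bipartition of $O$.** Let $O=W\sqcup Z$ with $W,Z\ne\emptyset$, which is possible as $|O|\ge r'+1\ge2$. Put
$$t_W=\lceil|V_W|/N\rceil,\qquad t_Z=r'+1-t_W .$$
As $0<|V_W|<r'N$, we have $1\le t_W\le r'$ and $t_Z\ge1$. Also
$$|V_W|>(t_W-1)N,\qquad|V_Z|=r'N-|V_W|\ge(t_Z-1)N .$$
All parts in $O$ have size $<N$, so $|V_W|<|W|N$ and $|V_Z|<|Z|N$; hence $t_W\le|W|$ and $t_Z\le|Z|$. Apply Lemma 7 with $X=V$, $\tau=\min(\omega,2\gamma)$ and groups $B$ ($t=b$, omitted if $b=0$), $W$ ($t_W$), $Z$ ($t_Z$); in total $t=b+r'+1=r+1$. Let $J=J_B\cup J_W\cup J_Z$, $s_W=|W\setminus J_W|$, $s_Z=|Z\setminus J_Z|$, and suppose $\sigma(J)\ge1$.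

* $J_W=J_Z=\emptyset$: $|V_J|=|J_B|N\ge2\Delta(|J_B|-1)+N$, and $N\ge2\gamma n\ge\tau n$.
* $J_W\ne\emptyset\ne J_Z$: $\sigma-1=|J_B|+r'-s_W-s_Z$ and $|V_J|\ge|J_B|N+r'N-(s_W+s_Z)N=(\sigma-1)N$.
* $J_W\ne\emptyset=J_Z$: $\sigma-1=|J_B|+(t_W-1)-s_W$ and $|V_J|\ge|J_B|N+(t_W-1)N-s_WN=(\sigma-1)N$.
* $J_Z\ne\emptyset=J_W$: the same, with $|V_Z|\ge(t_Z-1)N$.

In the last three cases, if $\sigma-1\ge1$ then $|V_J|-2\Delta(\sigma-1)\ge(\sigma-1)2\gamma n\ge\tau n$. If $\sigma=1$ then $|V_J|\ge\omega n\ge\tau n$, as $J\neq\emptyset$. So there are at least $cn^{r+1}$ copies of $K_{r+1}$ meeting all $V_i$, $i\in B$, and meeting $t_W\ge1$ parts of $W$ and $t_Z\ge1$ parts of $Z$, with $c$ independent of $W,Z$.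

**Step 2: differences $e_i-e_j$ from one $K_{r+1}$-pattern.** By pigeonhole at least $4^{-r}cn^{r+1}$ of these lie on the same parts $B\cup S^+$, where $|S^+|=r'+1$ and $S^+$ meets both $W$ and $Z$. For $i\in S^+$, removing the vertex in $V_i$ leaves a full clique of type $S^+\setminus\{i\}$, and each such full clique extends to at most $n$ of them. So $S^+\setminus\{i\}\in\mathcal S$ if $\eta_B\le4^{-r}c$. Hence $\mathcal S\ne\emptyset$, and for all distinct $i,j\in S^+$,
$$e_i-e_j=1_{S^+\setminus\{j\}}-1_{S^+\setminus\{i\}} .$$

**Step 3: connecting all of $O$.** Join $i,j\in O$ whenever both lie in an $(r'+1)$-set all of whose $r'$-subsets are in $\mathcal S$. By Step 2 this graph has an edge across every bipartition $W\sqcup Z$, so it is connected. Add the identities along a path from $i$ to $j$, which has fewer than $|O|\le2r$ edges. Each edge changes each coefficient by at most $1$ in absolute value, which gives (ii). $\square$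

**Corollary 12.** If $u\in\mathbb Z_{\ge0}^O$ and $u_0\in\mathbb Z_{\ge0}$ satisfy $\sum_{i\in O}u_i=r'u_0$, then there are integers $\alpha_S$ $(S\in\mathcal S)$ with $u=\sum\alpha_S1_S$, $\sum\alpha_S=u_0$ and $|\alpha_S|\le3r^2u_0$.

*Proof.* For $r'=0$ take $\alpha_\emptyset=u_0$. For $r'\ge1$ fix $S_0\in\mathcal S$. The vector $u-u_01_{S_0}$ has coordinate sum $0$, and its positive entries sum to at most $\sum u_i=r'u_0\le ru_0$. So it is a sum of at most $ru_0$ vectors $e_i-e_j$. By Lemma 11, together with the term $u_01_{S_0}$, we get $u=\sum\alpha_S1_S$ with $|\alpha_S|\le u_0+2r\cdot ru_0\le3r^2u_0$. Comparing coordinate sums, $r'\sum\alpha_S=r'u_0$. $\square$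

## 12. Absorbers and a reservoir

Let $\eta=\min(\eta_A,\eta_B)$.

**Definition (sets of type $S$, absorbing).** An $r$-set $W$ with exactly one vertex in each part of $B\cup S$, $S\in\mathcal S$, and no others is of type $S$; it need not be a clique. An $r^2$-set $A$ absorbs $W$ if $A\cap W=\emptyset$ and both $G[A]$ and $G[A\cup W]$ have perfect tilings by full cliques.

For $r=2$ and $W=\{w_1,w_2\}$: take an edge $t_1t_2$ with $t_l$ in the part of $w_l$, and vertices $q_1,q_2$ with $q_l$ adjacent to both $w_l$ and $t_l$. If all six vertices are distinct and all edges used are full, then $A=\{t_1,t_2,q_1,q_2\}$ is tiled by $q_1t_1,q_2t_2$, and $A\cup W$ by $q_1w_1,q_2w_2,t_1t_2$.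

**Lemma 13.** Each $W$ of a type $S\in\mathcal S$ is absorbed by at least $\eta_1n^{r^2}$ $r^2$-sets, where $\eta_1=\eta_1(r,\eta)>0$.

*Proof.* Let $W=\{w_1,\dots,w_r\}$. Choose a full clique $\{t_1,\dots,t_r\}$ of type $S$ with $t_l$ in the part of $w_l$; there are at least $\eta n^r$ ways. For each $l$ choose $Q_l$ from Lemma 10 for $(w_l,t_l)$, at least $\eta n^{r-1}$ ways each. Of these at least $\eta^{r+1}n^{r^2}$ choices, only $O_r(n^{r^2-1})$ have a repeated vertex or meet $W$. Otherwise $A=\{t_1,\dots,t_r\}\cup\bigcup Q_l$ is an $r^2$-set absorbing $W$: $A$ is tiled by the $Q_l\cup\{t_l\}$, and $A\cup W$ by the $Q_l\cup\{w_l\}$ and $\{t_1,\dots,t_r\}$. A choice producing a given $A$ is determined by assigning to each of the $r^2$ elements of $A$ one of the $2r$ roles $t_1,\dots,t_r,Q_1,\dots,Q_r$. So each $A$ arises at most $(2r)^{r^2}$ times. For $n$ large, $\eta_1=\eta^{r+1}/(2(2r)^{r^2})$ works. $\square$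

**Step 1: a small family of disjoint absorbers that serves every $W$.** Let $\kappa_0=\min(\eta,\omega,\gamma)/2$. Choose $\zeta>0$ with $\zeta\le\eta_1/(8r^2)$ and $2r^2\zeta\le\kappa_0/2$, and put $\xi=\eta_1\zeta/4$. Select each $r^2$-set absorbing at least one $r$-set of a type in $\mathcal S$ independently with probability $\zeta n^{1-r^2}$. The following hold simultaneously with positive probability.

* At most $2\zeta n$ sets are selected. The expected number is at most $\zeta n$, so by Chernoff this fails with probability $o(1)$.
* There are at most $2r^2\zeta^2n$ intersecting pairs of selected sets. The expected number of ordered pairs is at most $n^{r^2}\cdot r^2n^{r^2-1}\cdot\zeta^2n^{2-2r^2}=r^2\zeta^2n$, hence that of unordered pairs at most half of this. By Markov's inequality the probability of failure is at most $\frac14$.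
* Each $W$ of a type in $\mathcal S$ is absorbed by at least $\eta_1\zeta n/2$ selected sets. The expected number is at least $\eta_1\zeta n$, so by Chernoff (in the form $\Pr(S\le\nu/2)\le e^{-\nu/8}$ for a sum of mean $\nu$) each $W$ fails with probability at most $e^{-\eta_1\zeta n/8}$, and there are at most $4^rn^r$ sets $W$.

Deleting one set from each intersecting pair gives a family $\mathcal F$ of disjoint $r^2$-sets, each tileable by full cliques, such that every $W$ of a type in $\mathcal S$ is absorbed by at least $\eta_1\zeta n/2-2r^2\zeta^2n\ge\eta_1\zeta n/2-\eta_1\zeta n/4=\xi n$ members. Let $A=\bigcup\mathcal F$; then $|A|\le2r^2\zeta n\le\frac{\kappa_0}2n$.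

**Step 2: a reservoir of cliques of every frequent type.** These are the cliques to be dissolved for negative coefficients. Let $\rho>0$ with $4^r\cdot r\cdot2\rho\le\kappa_0/2$. Greedily choose a family $\mathcal R$ of disjoint full cliques, disjoint from $A$, containing $\lceil\rho n\rceil\le2\rho n$ cliques of each type $S\in\mathcal S$. This is possible: at most $\kappa_0n<\eta n$ vertices are ever forbidden, and these meet at most $\kappa_0n\cdot n^{r-1}<\eta n^r$ cliques of type $S$.

## 13. Completing the tiling

*Proof of Proposition 9.* **Step 1: what is left satisfies Lemma 8.** Let $V'=V\setminus(A\cup V(\mathcal R))$, $n'=|V'|\ge(1-\kappa_0)n$ and $V_i'=V_i\cap V'$. As $A\cup V(\mathcal R)$ is tiled by full cliques, $r\mid n'$ and $|V_i'|=n'/r$ for $i\in B$. For $i\in O$, since $\kappa_0\le\omega/2$,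
$$\frac\omega2n\ \le\ |V_i'|\ \le\ \frac nr-\omega n\ \le\ \frac{n'}r .$$
Also $\Delta(H)\le(\frac1{2r}-\gamma)n\le(\frac1{2r}-\frac\gamma2)n'$, since $\frac1{2r}\kappa_0\le\frac\gamma2$.

Put $C_1=3r$ and choose $\varepsilon>0$ with $C_1\varepsilon\le\rho$ and $\varepsilon+4^rrC_1\varepsilon\le r\xi$. By Lemma 8 (with $\gamma/2$ and $\mu=\omega/2$), $G[V']$ has a $K_r$-tiling $\mathcal T$ missing only a set $U$ with $|U|\le\varepsilon n$, all of whose cliques meet each $V_i'$, $i\in B$.

**Step 2: correct the distribution of the leftover.** Let $u_i=|U\cap V_i|$ and $u_0=|U|/r=n'/r-|\mathcal T|$. For $i\in B$ each clique of $\mathcal T$ meets $V_i'$ once, so $u_i=n'/r-|\mathcal T|=u_0$. Hence $\sum_{i\in O}u_i=ru_0-bu_0=r'u_0$, which is the hypothesis of Corollary 12. Take $\alpha_S$ from there; then $|\alpha_S|\le3r^2u_0=C_1|U|\le\rho n$. For each $S$ with $\alpha_S<0$ remove $|\alpha_S|$ cliques of type $S$ from $\mathcal R$ and add their vertices to $U$; call the result $U^+$. Then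
$$|U^+\cap V_i|=\sum_{S\ni i,\ \alpha_S>0}\alpha_S\quad(i\in O),\qquad |U^+\cap V_i|=\sum_{\alpha_S>0}\alpha_S\quad(i\in B),$$
the first because $u=\sum\alpha_S1_S$, the second because $\sum\alpha_S=u_0$. So $U^+$ can be partitioned into $r$-sets, $\alpha_S$ of type $S$ for each $S\in\mathcal S$ with $\alpha_S>0$. Their number is at most $\frac1r(|U|+4^r\,r\,C_1|U|)\le\xi n$.

**Step 3: absorb.** These $r$-sets are disjoint from $A$, and each is absorbed by at least $\xi n$ members of $\mathcal F$. As there are at most $\xi n$ of them, we can greedily assign to them distinct absorbing members of $\mathcal F$. Tile each assigned member together with its $r$-set, tile the unassigned members of $\mathcal F$ by themselves, and add $\mathcal T$ and the remaining cliques of $\mathcal R$. This is a perfect $K_r$-tiling of $G$, which proves Proposition 9 and hence, by Section 9, Theorem 1. $\square$
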